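\title{Odd modular degree and odd congruence number}

\begin{abstract}
We prove that the modular degree of an optimal elliptic curve over $\mathbb{Q}$ is odd if and only if its congruence number is odd. When $4$ does not divide the conductor $N$ this is a theorem of Agashe, Ribet and Stein. When $4\mid N$ we determine all curves for which the two numbers are odd: either $N\in\{24,32,36\}$, or $N=4p$ with $p$ an odd prime and the curve has a rational point of order $2$. The automorphism $z\mapsto z+\frac12$ of $X_0(N)$ turns an odd modular degree into rational torsion points, which leaves a short list of curves; a comparison of period lattices removes the curves of conductor $4p^2$ with $p\equiv5\pmod8$ from the list; and congruences modulo $2$ at level $4p$ are excluded by an Eisenstein series and a definite quaternion algebra.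
\end{abstract}

\section{Introduction}

Let $E$ be an elliptic curve over $\mathbb{Q}$ of conductor $N$, and let $f=\sum a_nq^n\in S_2(\Gamma_0(N))$ be the newform attached to $E$ by the modularity theorem. Put $X=X_0(N)$ and $J=J_0(N)$. We assume that $E$ is \emph{optimal}: it is the $X_0(N)$-optimal (strong Weil) curve in its $\mathbb{Q}$-isogeny class, which means that it is a quotient of $J$ with connected kernel. Let $S_2(\Gamma_0(N);\mathbb{Z})$ be the group of cusp forms whose $q$-expansion at $\infty$ has integer coefficients.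

\begin{itemize}
\item The \emph{modular degree} $m_E$ is the least degree of a surjective morphism $X\to E$ defined over $\mathbb{Q}$.
\item The \emph{congruence number} $r_E$ is the largest integer $r$ for which some $g\in S_2(\Gamma_0(N);\mathbb{Z})$, orthogonal to $f$ for the Petersson product, satisfies $f\equiv g\pmod r$, meaning that $r$ divides all coefficients of $f-g$.
\end{itemize}

Both numbers measure the failure of a rational splitting to be integral. Up to isogeny, $J$ is the product of $E$ and a complement; over $\mathbb{Q}$, the space of cusp forms is the sum of the line through $f$ and its orthogonal complement. One projector $e_f$ describes both splittings. Proposition~\ref{prop:denominators} shows that $m_E$ is the denominator of $e_f$ with respect to the ring $\operatorname{End}_{\mathbb{Q}}(J)$, and $r_E$ is its denominator with respect to the Hecke ring $\mathbb{T}\subset\operatorname{End}_{\mathbb{Q}}(J)$. Hence $m_E\mid r_E$, and an odd congruence number forces an odd modular degree. If $X$ has genus one, both numbers equal $1$.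 It is natural to guess that the converse holds as well, and for most conductors it does.

\begin{theorem}[Agashe--Ribet--Stein]\label{thm:ARS}
Let $E$ be an optimal elliptic curve of conductor $N$ with $4\nmid N$. Then $r_E$ is odd if and only if $m_E$ is odd.
\end{theorem}

The problem solved here comes from Yazdani's paper \cite{Yaz}: it is the conjecture that the same equivalence holds for every conductor. The case $4\mid N$ needs care, because then $z\mapsto z+\frac12$ is an automorphism of $X$ over $\mathbb{Q}$ and gives an endomorphism of $J$ that is not constructed from Hecke operators; nothing formal prevents the passage from $\operatorname{End}_{\mathbb{Q}}(J)$ to $\mathbb{T}$ from costing a factor $2$. The conjecture is nevertheless true, and the same automorphism is the reason: it makes odd modular degree so rare that all cases can be listed.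

\begin{theorem}\label{thm:A}
For every optimal elliptic curve $E$ over $\mathbb{Q}$, the congruence number $r_E$ is odd if and only if the modular degree $m_E$ is odd.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $E$ be an optimal elliptic curve over $\mathbb{Q}$ of conductor $N$ with $4\mid N$. The following are equivalent:
\begin{enumerate}
\item[(1)] $m_E$ is odd;
\item[(2)] $r_E$ is odd;
\item[(3)] either $N\in\{24,32,36\}$, or $N=4p$ with $p$ an odd prime and $E(\mathbb{Q})$ has a point of order $2$.
\end{enumerate}
In the case $N=4p$ of \textup{(3)} we have $p\equiv5\pmod 8$, and $E$ is equal or $2$-isogenous to a curve $y^2=x^3+ax^2-x$ with $a\equiv1\pmod4$, $a^2+4=p^l$ and $l$ odd. Conversely, each such curve has conductor $4p$.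
\end{theorem}

For instance, $a=1$ gives conductor $20$ and $a=-3$ gives conductor $52$.

The implication (2)$\Rightarrow$(1) is the divisibility $m_E\mid r_E$ of Section~\ref{sec:background}. For (1)$\Rightarrow$(3), Section~\ref{sec:aut} builds a $2$-group of automorphisms of $X$; when $m_E$ is odd, the subgroup fixing $f$ acts on $E$ faithfully by rational translations. This much torsion leaves $N\in\{24,32\}$ if $8\mid N$ (Section~\ref{sec:eight}) and three families if $4\,\|\,N$ (Section~\ref{sec:four}). One family consists of quadratic twists of conductor $4p^2$, and Section~\ref{sec:twist} shows $4\mid m_E$ for it. For (3)$\Rightarrow$(2), a congruence modulo $2$ at level $4p$ would produce a second newform, of level $p$, $2p$ or $4p$, whose Hecke eigenvalues are those of an Eisenstein series modulo $2$ (Section~\ref{sec:cong}). Levels $p$ and $2p$ are excluded by a constant term (Section~\ref{sec:eis}) and level $4p$ by a count on a definite quaternion algebra (Section~\ref{sec:quat}).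

\section{Background}\label{sec:background}

\subsection{Modular forms}

For $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in GL_2^+(\mathbb{Q})$ and even $k$ put $F|_k\gamma=\det(\gamma)^{k/2}(cz+d)^{-k}F(\gamma z)$; scalars act trivially, and we omit $k$ when the weight is understood. Let $t_x=\left(\begin{smallmatrix}1&x\\0&1\end{smallmatrix}\right)$. We write $Q\,\|\,N$ if $Q\mid N$ and $\gcd(Q,N/Q)=1$. The following facts are standard.

\begin{enumerate}
\item[(F1)] $S_2(\Gamma_0(N))$ is the orthogonal direct sum, over the newforms $\varphi$ of level $N_\varphi\mid N$, of the spaces $V_\varphi$ spanned by the forms $\varphi(dz)$ with $d\mid N/N_\varphi$. The $V_\varphi$ are the joint eigenspaces of the self-adjoint operators $T_\ell$, $\ell\nmid N$ (strong multiplicity one).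
\item[(F2)] The coefficients of a newform $\varphi$ are algebraic integers. For a prime $q\mid N_\varphi$ we have $a_{qn}=a_qa_n$, with $a_q=\pm1$ if $q\,\|\,N_\varphi$ and $a_q=0$ if $q^2\mid N_\varphi$.
\item[(F3)] For $Q\,\|\,N$, the matrices $w_Q=\left(\begin{smallmatrix}Qa&b\\Nc&Qd\end{smallmatrix}\right)$ with $a,b,c,d\in\mathbb{Z}$ and determinant $Q$, that is,
\begin{equation}\label{eq:ALdet}
Qad-(N/Q)\,bc=1,
\end{equation}
form one coset of $\Gamma_0(N)$ and normalize it. Modulo $\mathbb{Q}^\times\Gamma_0(N)$ we have $w_Q^2=1$, and $w_Qw_{Q'}=w_{QQ'}$ for coprime $Q,Q'$. The Atkin--Lehner involution $w_Q$ of $X$ is defined over $\mathbb{Q}$, and a newform of level $N$ satisfies $\varphi|w_Q=\pm\varphi$.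
\item[(F4)] The function field of $X$ over $\mathbb{Q}$ consists of the modular functions with rational $q$-expansion at $\infty$, and $\infty\in X(\mathbb{Q})$. Two elements of the normalizer of $\Gamma_0(N)$ in $GL_2^+(\mathbb{Q})$ induce the same automorphism of $X$ if and only if they agree modulo $\mathbb{Q}^\times\Gamma_0(N)$.
\item[(F5)] The genus of $X_0(N)$, which is $\dim S_2(\Gamma_0(N))$, equals $1+\frac{\mu}{12}-\frac{\nu_2}{4}-\frac{\nu_3}{3}-\frac{\nu_\infty}{2}$, where $\mu=N\prod_{q\mid N}(1+q^{-1})$, the $\nu_i$ count elliptic points, and $\nu_\infty=\sum_{d\mid N}\phi(\gcd(d,N/d))$ counts cusps. If $4\mid N$ then $\nu_2=\nu_3=0$. For $N=4,24,32,36$ we get $(\mu,\nu_\infty)=(6,3),(48,8),(48,8),(72,12)$ and genus $0,1,1,1$.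
\end{enumerate}

\subsection{The modular parametrization}

For a newform $f$ of level $N$ with rational coefficients let
\[
\Lambda_f=\Big\{2\pi i\int_\infty^{\gamma\infty}f\,dz:\ \gamma\in\Gamma_0(N)\Big\}
\]
be the lattice of periods of $2\pi if\,dz$ over $H_1(X,\mathbb{Z})$. Let $\pi_*:J\to E$ be the optimal quotient and $\pi:X\to E$ its composite with $x\mapsto[x-\infty]$. Since $\ker\pi_*$ is connected, $H_1(X,\mathbb{Z})\to H_1(E,\mathbb{Z})$ is surjective, so $E(\mathbb{C})=\mathbb{C}/\Lambda_f$ and $\pi(z)=2\pi i\int_\infty^zf$.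

We have $m_E=\deg\pi$. Indeed, translate a $\mathbb{Q}$-morphism $X\to E$ so that it sends $\infty$ to $0$. It then factors through a homomorphism $J\to E$. By (F1), $f$ occurs once in $S_2(\Gamma_0(N))$, so the abelian variety $A=\ker\pi_*$ has no factor $\mathbb{Q}$-isogenous to $E$, and the homomorphism kills $A$. It is therefore $\pi_*$ followed by an element of $\operatorname{End}_{\mathbb{Q}}(E)$, and this ring is $\mathbb{Z}$ because it acts faithfully on the tangent line. So the morphism is $n\pi$, of degree $n^2\deg\pi$.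

The pullback under $\pi$ of the area form of $\mathbb{C}/\Lambda_f$ is $4\pi^2|f|^2dx\,dy$. Hence
\begin{equation}\label{eq:area}
m_E\cdot\operatorname{vol}(\Lambda_f)=4\pi^2\int_{\Gamma_0(N)\backslash\mathbb{H}}|f|^2\,dx\,dy .
\end{equation}

\subsection{Two denominators}

Let $\mathcal{S}=S_2(\Gamma_0(N);\mathbb{Z})$ and let $\mathbb{T}=\mathbb{Z}[T_n:n\ge1]$ be the full Hecke ring. It acts on $\mathcal{S}$, it embeds in $\operatorname{End}_{\mathbb{Q}}(J)$, and the pairing $\mathbb{T}\times\mathcal{S}\to\mathbb{Z}$, $(t,g)\mapsto a_1(tg)$, is perfect. Let $e_f$ be the orthogonal projector onto $\mathbb{C}f$. As $V_f=\mathbb{C}f$ is a joint eigenspace of the $T_\ell$, $\ell\nmid N$, with rational eigenvalues, $e_f$ is a polynomial in these operators with rational coefficients, so $e_f\in\mathbb{T}\otimes\mathbb{Q}$.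

\begin{proposition}\label{prop:denominators}
For an integer $n$ we have $ne_f\in\mathbb{T}$ if and only if $r_E\mid n$, and $ne_f\in\operatorname{End}_{\mathbb{Q}}(J)$ if and only if $m_E\mid n$. In particular $m_E\mid r_E$.
\end{proposition}

\begin{proof}
The group $\{a_1(e_fg):g\in\mathcal{S}\}\subset\mathbb{Q}$ is finitely generated and contains $1$, so it is $\frac1d\mathbb{Z}$ for a positive integer $d$. If $f\equiv g\pmod r$ with $g\in\mathcal{S}$ and $g\perp f$, then $k=(f-g)/r\in\mathcal{S}$ has $e_fk=f/r$, so $r\mid d$. Conversely, choose $k\in\mathcal{S}$ with $e_fk=f/d$; then $g=f-dk$ is orthogonal to $f$ and congruent to $f$ modulo $d$. So $d=r_E$. By perfectness, $ne_f\in\mathbb{T}$ exactly when $g\mapsto a_1(ne_fg)$ is integral on $\mathcal{S}$, that is, when $d\mid n$.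

Let $\pi^*:E\to J$ be the dual of $\pi_*$. It is injective because $A=\ker\pi_*$ is connected, and $\pi_*\pi^*=\deg\pi=m_E$. There are no nonzero $\mathbb{Q}$-homomorphisms between $E$ and $A$, so $\operatorname{End}_{\mathbb{Q}}(J)\otimes\mathbb{Q}=\mathbb{Q}\times(\operatorname{End}_{\mathbb{Q}}(A)\otimes\mathbb{Q})$, and both $e_f$ and $m_E^{-1}\pi^*\pi_*$ are the idempotent $(1,0)$. Thus $m_Ee_f=\pi^*\pi_*\in\operatorname{End}_{\mathbb{Q}}(J)$. Suppose that $\psi=ne_f\in\operatorname{End}_{\mathbb{Q}}(J)$. From $m_E\psi=n\pi^*\pi_*$ we see that $\psi(A)$ is connected and killed by $m_E$, hence zero, and that $\psi(J)=m_E\psi(J)\subset\pi^*E$. So $\psi=\pi^*\beta\pi_*$ with $\beta\in\operatorname{End}_{\mathbb{Q}}(E)=\mathbb{Z}$, and $n=\beta m_E$.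
\end{proof}

\subsection{Weierstrass equations}\label{sub:weier}

Let $E_{a,b}$ be the curve $y^2=x^3+ax^2+bx$, of discriminant $16b^2(a^2-4b)$. It is $2$-isogenous, by the quotient by $(0,0)$, to $E_{-2a,\,a^2-4b}$. We have $E_{u^2a,u^4b}\cong E_{a,b}$, and $E_{da,d^2b}$ is the quadratic twist of $E_{a,b}$ by $d$. At an odd prime $\ell$, an $\ell$-integral equation $y^2=(\text{monic cubic})$ has good reduction if the reduced cubic has distinct roots, and multiplicative reduction if it has a double root that is not triple. A quadratic twist of a curve with multiplicative reduction has non-integral $j$-invariant, hence bad reduction.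

The conductor exponent at a prime is $0$, $1$, or $2+\mathrm{Sw}$ for good, multiplicative, or additive reduction. Here the Swan conductor $\mathrm{Sw}$ vanishes exactly when wild inertia acts trivially on the Tate module $\operatorname{Ta}_\ell E$, for $\ell$ different from the residue characteristic. Isogenous curves have the same conductor. At an odd prime, a ramified quadratic twist of a curve with multiplicative reduction has exponent $2$.

At $2$ we use Tate's algorithm. Take $y^2+a_1xy+a_3y=x^3+a_2x^2+a_4x+a_6$ over $\mathbb{Z}_2$, with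
\[
b_2=a_1^2+4a_2,\qquad b_6=a_3^2+4a_6,\qquad b_8=a_1^2a_6+4a_2a_6-a_1a_3a_4+a_2a_3^2-a_4^2 .
\]
Suppose that the reduction is singular at $(0,0)$, so $a_3,a_4,a_6$ are even, and that the singularity is a cusp, which means that $b_2$, equivalently $a_1$, is even. The steps are taken in order; $\kappa$ is the number of components of the special fiber.
\begin{enumerate}
\item[(T1)] If $4\nmid a_6$: type II, $\kappa=1$. Else if $8\nmid b_8$: type III, $\kappa=2$. Else if $8\nmid b_6$: type IV, $\kappa=3$.
\item[(T2)] Else arrange $2\mid a_1,a_2$; $4\mid a_3,a_4$; $8\mid a_6$, and put $P=T^3+\frac{a_2}2T^2+\frac{a_4}4T+\frac{a_6}8$. If $P$ has distinct roots modulo $2$: type $I_0^*$, $\kappa=5$.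
\item[(T3)] If $P$ has a double root that is not triple, move it to $0$. If $Y^2+\frac{a_3}4Y-\frac{a_6}{16}$ has distinct roots modulo $2$: type $I_1^*$, $\kappa=6$. If it has the double root $0$ and $\frac{a_2}2X^2+\frac{a_4}8X+\frac{a_6}{32}$ has distinct roots: type $I_2^*$, $\kappa=7$.
\end{enumerate}
In these cases the equation is minimal and the conductor exponent is $v(\Delta)-\kappa+1$. At an odd prime $\ell$ dividing $a_3,a_4,a_6,b_2$, the criteria for types II and III are $\ell^2\nmid a_6$ and $\ell^3\nmid b_8$, with the same formula for the exponent.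

\section{Automorphisms of $X_0(N)$ and rational torsion}\label{sec:aut}

From here through Section~\ref{sec:twist}, $E$ is optimal unless stated otherwise and $N=2^\alpha M$ with $\alpha\ge2$ and $M$ odd. Let $S=t_{1/2}$. For any matrix,
\begin{equation}\label{eq:Sconj}
S\begin{pmatrix}a&b\\c&d\end{pmatrix}S^{-1}=\begin{pmatrix}a+\frac c2&b+\frac{d-a}2-\frac c4\\[2pt] c&d-\frac c2\end{pmatrix}.
\end{equation}
For an element of $\Gamma_0(N)$ we have $4\mid c$ and $a,d$ odd, so the right side is again in $\Gamma_0(N)$; this is where $4\mid N$ is used. Thus $S$ acts on $X$. It acts on $q$-expansions by $q\mapsto-q$, so it is defined over $\mathbb{Q}$ by (F4), and $S^2=t_1$ acts trivially. By (F2), $a_n(f)=0$ for even $n$, so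
\[
f|S=-f .
\]

If an automorphism $\sigma$ of $X$ satisfies $f|\sigma=f$, then $\pi\circ\sigma-\pi$ has zero derivative, so it is a constant point of $E$. When $\sigma$ is an involution and this point is $0$, the map $\pi$ factors through $X/\sigma$ and $m_E$ is even. Two small levels show both outcomes.

\begin{example}[$N=32$]\label{ex:32}
The curve $X_0(32)$ has genus one; let $E$ be this curve, so $\pi$ is an isomorphism and $m_E=1$. The involution $W=\left(\begin{smallmatrix}0&-1\\32&0\end{smallmatrix}\right)$ fixes $i/\sqrt{32}$, so it is not a translation, and $f|W=-f$. Hence $\sigma=SW=\left(\begin{smallmatrix}16&-1\\32&0\end{smallmatrix}\right)$ fixes $f$ and acts as translation by $\pi(\sigma\infty)=\pi(\frac12)$. Now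
\[
\sigma^2=32\begin{pmatrix}7&-1/2\\16&-1\end{pmatrix}\notin\mathbb{Q}^\times\Gamma_0(32),\qquad
\begin{pmatrix}7&-1/2\\16&-1\end{pmatrix}^2=\begin{pmatrix}41&-3\\96&-7\end{pmatrix}\in\Gamma_0(32).
\]
So $\sigma$ has order $4$, and the cusp $\frac12$ is a rational point of order $4$ on $E$.
\end{example}

\begin{example}[$N=64$]\label{ex:64}
Let $E$ have conductor $64$ and $W=\left(\begin{smallmatrix}0&-1\\64&0\end{smallmatrix}\right)$. Whatever the sign in $f|W=\pm f$, the automorphism $(WS)^2$ fixes $f$. It equals $S'S$ with $S'=WSW^{-1}=\left(\begin{smallmatrix}1&0\\-32&1\end{smallmatrix}\right)$. The matrix $\gamma=\left(\begin{smallmatrix}-3&1/2\\-32&5\end{smallmatrix}\right)$ fixes the cusp $\frac18$, and $\gamma S^{-1}S'^{-1}=\left(\begin{smallmatrix}61&2\\640&21\end{smallmatrix}\right)\in\Gamma_0(64)$. So $(WS)^2$ is represented by $\gamma$; it is nontrivial, its square $\gamma^2=\left(\begin{smallmatrix}-7&1\\-64&9\end{smallmatrix}\right)$ is trivial, and it has a fixed point. The constant $\pi\circ\gamma-\pi$ is therefore $0$, and $m_E$ is even.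
\end{example}

\begin{remark}
Optimality cannot be dropped from Theorem~\ref{thm:A}. In Example~\ref{ex:32} let $E'$ be the quotient of $E=X_0(32)$ by a rational point of order $2$. The group $\operatorname{Hom}_{\mathbb{Q}}(E,E')$ has rank one, so its nonzero elements have degree $2c^2$ with $c\in\mathbb{Q}^\times$, an integer of odd $2$-adic valuation. So all surjective $\mathbb{Q}$-morphisms $X_0(32)\to E'$ have even degree, while the congruence number of $f$ is $1$.
\end{remark}

In general we want a $2$-group of automorphisms, as large as possible, for which $f$ is an eigenvector. Put $W=w_{2^\alpha}$ and $S'=WSW^{-1}$.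

\begin{lemma}\label{lem:group}
The following hold in $\operatorname{Aut}(X)$.
\begin{enumerate}
\item[(i)] $S$ and $W$ commute with $w_Q$ for every odd $Q\,\|\,N$.
\item[(ii)] The matrix $S'$ lies in $\Gamma_0(N/2)\setminus\Gamma_0(N)$, and this set is the coset $\Gamma_0(N)S'$.
\item[(iii)] If $\alpha\ge3$, then $SW$ has order $4$, the group $\langle S,W\rangle$ is dihedral of order $8$, and $Z:=(SW)^2=SS'=S'S$.
\item[(iv)] If $Q\,\|\,N$ is odd and $Q>1$, then $w_Q\notin\langle S,W\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}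
For $w_Q$ as in (F3), multiplying out gives
\begin{equation}\label{eq:wSw}
w_QSw_Q^{-1}=\begin{pmatrix}1-\frac{Nac}2&\frac{Qa^2}2\\[2pt]-\frac N2\cdot\frac NQc^2&1+\frac{Nac}2\end{pmatrix}.
\end{equation}

(i) Let $Q$ be odd. Then $4\mid N/Q$, and $a$ is odd by \eqref{eq:ALdet}. The matrix $w_QSw_Q^{-1}S^{-1}$ has the same first column as \eqref{eq:wSw}, upper right entry $\frac{Qa^2-1}2+\frac{Nac}4$, and lower right entry $1+\frac{Nac}2+\frac N4\cdot\frac NQc^2$. All entries are integers and $N$ divides the lower left one, so the matrix is in $\Gamma_0(N)$. For $W$ use (F3).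

(ii) Take $Q=2^\alpha$. Then $c$ is odd by \eqref{eq:ALdet}, all entries of \eqref{eq:wSw} are integers, and the lower left entry is $N/2$ times the odd number $-Mc^2$. The index $[\Gamma_0(N/2):\Gamma_0(N)]$ is $2$ because $\alpha\ge2$.

(iii) Apply \eqref{eq:Sconj} to $S'$. Its diagonal entries are odd and its lower left entry is an odd multiple of $N/2$, which is divisible by $4$. So $SS'S^{-1}\in\Gamma_0(N/2)\setminus\Gamma_0(N)$, and $S$, $S'$ commute by (ii). They are distinct: by (F4) and determinants, $S=S'$ would give $\pm S\in\Gamma_0(N)S'\subset SL_2(\mathbb{Z})$. So $(SW)^2=SS'$ is a nontrivial product of commuting involutions and has order $2$. Two involutions whose product has order $4$ generate a dihedral group of order $8$.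

(iv) Let $q\mid Q$ be prime. The matrices $S$, $W$ and the group $\Gamma_0(N)$ lie in $GL_2(\mathbb{Z}_q)$, so it suffices to show $w_Q\notin\mathbb{Q}_q^\times GL_2(\mathbb{Z}_q)$. Suppose $w_Q=\lambda u$ with $u\in GL_2(\mathbb{Z}_q)$. The entry $b$ is a $q$-adic unit by \eqref{eq:ALdet}, so the least valuation of an entry of $w_Q$, which is $v_q(\lambda)$, is $0$. But determinants give $2v_q(\lambda)=v_q(Q)>0$.
\end{proof}

\begin{remark}\label{rem:S3}
For $\alpha=2$ the group $\langle S,W\rangle$ is not a $2$-group. Write $S'=\left(\begin{smallmatrix}a&b\\2Mc&d\end{smallmatrix}\right)$ with $a,c,d$ odd. By \eqref{eq:Sconj}, $2SS'S^{-1}$ is an integral matrix of determinant $4$ with diagonal entries $2(a+Mc)$, $2(d-Mc)$ divisible by $4$ and lower left entry $Nc$; it is a matrix $w_4$. So $SWSWS=W$ and $(SW)^3=1$, while $S\ne W$ since $W/2$ has lower left entry not divisible by $N$. Thus $\langle S,W\rangle\cong S_3$, the involutions $S$ and $W$ are conjugate, $f|W=f|S=-f$, and $S_3$ acts on $f$ by the sign character. This character reappears in Section~\ref{sec:quat}.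
\end{remark}

Let $Q_1,\dots,Q_\omega$ be the odd prime powers exactly dividing $N$. Put $\mathcal{D}=\langle S,W\rangle$ if $\alpha\ge3$ and $\mathcal{D}=\langle S\rangle$ if $\alpha=2$, and let $\mathcal{G}\subset\operatorname{Aut}(X)$ be generated by $\mathcal{D}$ and the $w_{Q_i}$. By parts (i) and (iv) of the lemma and (F3), $\mathcal{G}\cong\mathcal{D}\times(\mathbb{Z}/2)^\omega$. It is a $2$-group of automorphisms defined over $\mathbb{Q}$, and $f|\sigma=\varepsilon(\sigma)f$ for a character $\varepsilon:\mathcal{G}\to\{\pm1\}$ with $\varepsilon(S)=-1$. Let $\mathcal{G}_0=\ker\varepsilon$.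

\begin{lemma}\label{lem:torsion}
Suppose that $m_E$ is odd. Then $\sigma\mapsto P_\sigma:=\pi(\sigma\infty)$ is an injective homomorphism $\mathcal{G}_0\to E(\mathbb{Q})$, and no element $\sigma\ne1$ of $\mathcal{G}_0$ has a fixed point on $X$.
\end{lemma}

\begin{proof}
For $\sigma\in\mathcal{G}_0$ the constant $\pi\circ\sigma-\pi$ is $P_\sigma$, as one sees at $\infty$, and it is rational because $\pi$, $\sigma$ and $\infty$ are. From $\pi\sigma\tau=\pi\tau+P_\sigma=\pi+P_\tau+P_\sigma$ we get a homomorphism. If $K$ is its kernel, $\pi$ factors through $X\to X/K$, which has degree $|K|$. So the power of two $|K|$ divides $m_E$, and $K=1$. If $\sigma x=x$, then $\pi(x)=\pi(x)+P_\sigma$, so $P_\sigma=0$ and $\sigma=1$.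
\end{proof}

\section{The case $8\mid N$}\label{sec:eight}

\begin{proposition}\label{prop:eight}
If $8\mid N$ and $m_E$ is odd, then $N\in\{24,32\}$.
\end{proposition}

The group $\mathcal{G}_0$ will give a point of order $4$, so we first parametrize such curves.

\begin{lemma}\label{lem:order4}
If $E(\mathbb{Q})$ has a point of order $4$, then $E\cong E_{1-2s,\,s^2}$ with $s\in\mathbb{Q}\setminus\{0,\frac14\}$. If moreover $E[2]\subset E(\mathbb{Q})$, then $E$ is $y^2=x(x+u^2)(x+w^2)$ with coprime integers $u>w\ge1$.
\end{lemma}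

\begin{proof}
Let $R$ have order $4$ and write $E=E_{A,B}$ with $2R=(0,0)$. The tangent at $R$ passes through $-2R=(0,0)$ and is neither vertical nor horizontal, since $2R\neq0$ means $y(R)\ne0$. So it is $y=kx$ with $k\ne0$, and scaling makes $k=1$. Tangency means $x^2+(A-1)x+B=(x-s)^2$ with $s=x(R)$, so $A=1-2s$, $B=s^2$ and $A^2-4B=1-4s$. If all $2$-torsion is rational then $1-4s=h^2$ with $h\in\mathbb{Q}$, so $A=\frac{1+h^2}2$, and the roots $\frac{-A\pm h}2$ of $x^2+Ax+B$ are $-\big(\frac{1\mp h}2\big)^2$. Scale these two distinct nonzero squares to coprime integers.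
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:eight}]
\emph{The signs.} By Lemma~\ref{lem:torsion}, $\mathcal{G}_0$ is abelian. If $\varepsilon(w_{Q_i})=-1$ for some $i$, then sending $\sigma\in\mathcal{D}$ to $\sigma$ or $\sigma w_{Q_i}$, according as $\varepsilon(\sigma)=1$ or $-1$, embeds the nonabelian group $\mathcal{D}$ in $\mathcal{G}_0$. So $\varepsilon(w_{Q_i})=1$ for all $i$. The element $w_N=W\prod w_{Q_i}$, represented by $\left(\begin{smallmatrix}0&-1\\N&0\end{smallmatrix}\right)$, is nontrivial and fixes $i/\sqrt N$, so $w_N\notin\mathcal{G}_0$ and $\varepsilon(W)=-1$. Therefore $SW\in\mathcal{G}_0$ and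
\[
\mathbb{Z}/4\times(\mathbb{Z}/2)^\omega\hookrightarrow E(\mathbb{Q}).
\]
As $|E[2]|=4$, we get $\omega\le1$.

\emph{The exponent $\alpha$ is odd.} We generalize Example~\ref{ex:64}. Suppose $\alpha=2j$, so $j\ge2$, and put $n=2^jM$; then $4\mid n$ and $n^2=NM$. Conjugating $S$ by $\left(\begin{smallmatrix}1&0\\n&1\end{smallmatrix}\right)$ gives a matrix $\gamma$ that fixes the cusp $1/n$:
\[
\gamma=\begin{pmatrix}1-\frac n2&\frac12\\[2pt]-\frac{n^2}2&1+\frac n2\end{pmatrix},\qquad
\gamma S^{-1}=\begin{pmatrix}1-\frac n2&\frac n4\\[2pt]-\frac{n^2}2&1+\frac n2+\frac{n^2}4\end{pmatrix}.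
\]
The second matrix is integral with lower left entry $-\frac N2M$, so it lies in $\Gamma_0(N)S'$ by Lemma~\ref{lem:group}(ii). Hence $\gamma$ represents $S'S=Z$, a nontrivial element of $\mathcal{G}_0$ with a fixed point. This contradicts Lemma~\ref{lem:torsion}.

\emph{The case $\omega=1$.} Let $p$ be the odd prime dividing $N$. By Lemma~\ref{lem:order4}, $E$ is $y^2=x(x+u^2)(x+w^2)$. The differences of the roots are $u^2$, $w^2$, $u^2-w^2$, which are pairwise coprime, so the odd primes of bad reduction are those dividing $uw(u-w)(u+w)$. Thus $p$ is the only odd prime dividing this product, and it divides only one of the four factors. If $u\not\equiv w\pmod 2$, then $u+w\ge3$ is odd, so $p\mid u+w$; then $u-w=1$ and $u,w$ are powers of $2$, so $(u,w)=(2,1)$. If $u,w$ are odd, then $u\ge3$ gives $p\mid u$; then $w=1$ and $u\pm1$ are powers of $2$, so $(u,w)=(3,1)$.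

For $(3,1)$ the curve $E_{10,9}$ is $2$-isogenous to $E_{-20,64}\cong E_{-5,4}$, with $\Delta=2^83^2$. The substitution $y\to y+x$ gives $y^2+2xy=x^3-6x^2+4x$, with $b_2=-20$, $a_6=b_6=0$, $b_8=-16$ and $P=T^3-3T^2+T\equiv T(T^2+T+1)$. The type is $I_0^*$ and $\alpha=8-5+1=4$, which is even and so excluded.

For $(2,1)$ the curve is $E_{5,4}$, with $\Delta=2^83^2$. The substitution $y\to y+x$ gives $y^2+2xy=x^3+4x^2+4x$, with $b_2=20$, $a_6=b_6=0$, $b_8=-16$ and $P=T^3+2T^2+T\equiv T(T+1)^2$. Moving the double root by $x\to x+2$ gives $y^2+2xy+4y=x^3+10x^2+32x+32$, and $Y^2+Y-2\equiv Y(Y+1)$. The type is $I_1^*$ and $\alpha=8-6+1=3$. The reduction at $3$ is multiplicative, so $N=24$.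

\emph{The case $\omega=0$.} Now $E=E_{1-2s,\,s^2}$ has good reduction at every odd prime $\ell$. If $v_\ell(s)>0$ the cubic reduces to $x^2(x+1)$. If $v_\ell(s)=0<v_\ell(1-4s)$, then $s\equiv\frac14$ and it reduces to $x(x+\frac14)^2$. If $v_\ell(s)=-i<0$, the cubic of the twist by $\ell^i$, namely $x^3+(1-2s)\ell^ix^2+s^2\ell^{2i}x$, reduces to $x(x-s_0)^2$ with the unit $s_0=s\ell^i$. In all three cases $E$ has bad reduction at $\ell$. So $4s$ and $1-4s$ both lie in $\pm2^{\mathbb{Z}}$. They sum to $1$: if their valuations are equal they are both $\frac12$, and otherwise the smaller valuation is $0$ and they are $2$ and $-1$ in some order. The three curves are: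
\begin{itemize}
\item $s=\frac12$: $E_{0,4}$, which is $2$-isogenous to $E_{0,-16}\cong E_{0,-1}$;
\item $s=-\frac14$: $E_{6,1}$, which is $2$-isogenous to $E_{-12,32}\cong E_{-3,2}$, and this is $y^2=x(x-1)(x-2)\cong E_{0,-1}$;
\item $s=\frac18$: $E_{12,4}$, which is $2$-isogenous to $E_{-24,128}\cong E_{-6,8}$, and this is $y^2=x(x-2)(x-4)\cong E_{0,-4}$.
\end{itemize}
For $E_{0,-1}$, with $\Delta=2^6$, the shift $x\to x+1$ gives $y^2=x^3+3x^2+2x$ with $a_6=0$ and $b_8=-4$: type III and $\alpha=6-2+1=5$. For $E_{0,-4}$, with $\Delta=2^{12}$, the shift $x\to x+2$ gives $y^2=x^3+6x^2+8x$ with $a_6=b_6=0$, $b_8=-64$ and $P\equiv T^2(T+1)$; then $Y^2$ has the double root $0$ and $3X^2+X$ has distinct roots: type $I_2^*$ and $\alpha=12-7+1=6$, which is excluded. So $N=32$.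
\end{proof}

\section{The case $4\,\|\,N$}\label{sec:four}

Now $\mathcal{G}_0\cong(\mathbb{Z}/2)^\omega$, which by itself allows $\omega=2$. A local restriction at $2$ removes this possibility and also normalizes the equation of $E$. For a minimal equation over $\mathbb{Q}_2$, or over an unramified extension, let $E_0$ be the group of points with nonsingular reduction and $E_1$ the kernel of reduction. Recall that $E_0$ is also the group of points that specialize into the identity component of the N\'eron model.

\begin{lemma}\label{lem:local}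
Let $E$ be an elliptic curve over $\mathbb{Q}_2$ with conductor exponent $2$. Then every point of order $2$ in $E(\mathbb{Q}_2)$ lies in $E_0(\mathbb{Q}_2)\setminus E_1(\mathbb{Q}_2)$, and $|E(\mathbb{Q}_2)[2]|\le2$.
\end{lemma}

\begin{proof}
The reduction is additive and wild inertia acts trivially on $\operatorname{Ta}_\ell E$ for odd $\ell$. We first find an extension of odd degree over which the reduction is good.

If $E$ were potentially multiplicative, it would be the twist of a Tate curve by a ramified quadratic character of $\mathbb{Q}_2$. Inertia acts on the Tate module of a Tate curve through a homomorphism to $\mathbb{Z}_\ell$, which kills the pro-$2$ wild inertia group, whereas a ramified quadratic character of $\mathbb{Q}_2$ is wildly ramified. Then wild inertia would act nontrivially on $\operatorname{Ta}_\ell E$. So $E$ is potentially good, and inertia acts through a finite tame quotient, a cyclic group of odd order $e$. A generator has determinant $1$ and integral trace (Serre--Tate), so its eigenvalues $\zeta^{\pm1}$ have odd order and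 $\zeta+\zeta^{-1}\in\mathbb{Z}$; hence $e\in\{1,3\}$, and $e=3$ because the reduction is bad. Let $K$ be the completion of $\mathbb{Q}_2^{nr}$, with residue field $k$. Then $E$ has good reduction over a Galois extension $L/K$ of degree $3$.

Let $\mathcal{A}$ be the abelian scheme over $O_L$ extending $E_L$. The Weil restriction $\operatorname{Res}_{O_L/O_K}\mathcal{A}$ is the N\'eron model of $\operatorname{Res}_{L/K}E_L$ \cite[7.6, Prop.~6]{BLR}. Its special fiber is the Weil restriction of a smooth group from $O_L/2O_L\cong k[t]/(t^3)$ to $k$. Filtering by the quotients $k[t]/(t^i)$ exhibits it as an iterated extension of the elliptic curve $\mathcal{A}_k$ by vector groups, so it is connected. The trace $\operatorname{Res}_{L/K}E_L\to E_K$ extends to N\'eron models, and therefore sends $E(L)$ into $E_0(K)$. For $P\in E(K)$ the trace is $3P$. If $P\in E(\mathbb{Q}_2)$ and $2P=0$, then $P=3P\in E_0(K)\cap E(\mathbb{Q}_2)=E_0(\mathbb{Q}_2)$.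

Take a minimal equation; the reduction has a cusp, so $a_1$ is even. The group $E_1(\mathbb{Q}_2)$ is the formal group on $2\mathbb{Z}_2$, with $[2]z=2z-a_1z^2-2a_2z^3+\sum_{i\ge4}c_iz^i$ and $c_i\in\mathbb{Z}_2$. For $0\ne z\in2\mathbb{Z}_2$,
\[
\frac{[2]z}{2z}=1-\frac{a_1}2z-a_2z^2+\sum_{i\ge4}c_i\frac{z^{i-1}}2\in1+2\mathbb{Z}_2 .
\]
So $E_1(\mathbb{Q}_2)[2]=0$, and $E(\mathbb{Q}_2)[2]$ embeds in $E_0(\mathbb{Q}_2)/E_1(\mathbb{Q}_2)\cong\mathbb{F}_2$.
\end{proof}

\begin{lemma}\label{lem:oneprime}
If $4\,\|\,N$ and $m_E$ is odd, then $N=4p^n$ with $p$ an odd prime and $n\ge1$, and $E(\mathbb{Q})[2]\ne0$.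
\end{lemma}

\begin{proof}
We have $\omega\ge1$ because $S_2(\Gamma_0(4))=0$. The group $\mathcal{G}$ is elementary abelian of order $2^{\omega+1}$ and $\varepsilon\neq1$, so $\mathcal{G}_0$ has order $2^\omega$. It embeds in $E(\mathbb{Q})[2]$ by Lemma~\ref{lem:torsion}, and this group has order at most $2$ by Lemma~\ref{lem:local}.
\end{proof}

\begin{proposition}\label{prop:list}
Let $E$ be any elliptic curve over $\mathbb{Q}$ of conductor $N=4p^n$, with $p$ an odd prime and $n\ge1$, such that $E(\mathbb{Q})[2]\ne0$. Then one of the following holds.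
\begin{enumerate}
\item[(a)] $N=4p$, $p\equiv5\pmod8$, and $E$ is equal or $2$-isogenous to $E_{a,-1}$ with $a\equiv1\pmod4$, $a^2+4=p^l$, $l$ odd.
\item[(b)] $N=36$.
\item[(c)] $N=4p^2$, $p\equiv5\pmod 8$, and $E$ is isogenous to the twist by $p$ of a curve $E_{a,-1}$ as in \textup{(a)}.
\end{enumerate}
Conversely, each curve $E_{a,-1}$ as in \textup{(a)} has conductor $4p$.
\end{proposition}

\begin{proof}
\emph{A minimal equation $E_{a,b}$ with $b$ odd.} Take a global minimal equation whose reduction modulo $2$ is singular at $(0,0)$. Then $a_1$ and $a_3$ are even, so completing the square is an integral change of variables and we may assume $a_1=a_3=0$. The point of order $2$ is $(x_0,0)$ with $x_0$ a rational root of a monic integral cubic, so $x_0\in\mathbb{Z}$. Moving it to the origin gives a minimal equation $E=E_{a,b}$. By Lemma~\ref{lem:local} the point $(0,0)$ is nonsingular modulo $2$, and the partial derivatives there are $-b$ and $0$. So $b$ is odd.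

\emph{Making $a$ odd.} The curve $E'=E_{-2a,\,a^2-4b}$ has the same conductor, so by the same argument it has a minimal equation $E_{A,B}$ with $B$ odd. Its rational point of order $2$ is unique by Lemma~\ref{lem:local}, so the isomorphism between the two equations fixes the origin and is a scaling: $-2a=u^2A$ and $a^2-4b=u^4B$. As $E_{A,B}$ is minimal, $u\in\mathbb{Z}$. Then $-2A=u'^2a$ and $A^2-4B=16b/u^4=u'^4b$ with $u'=2/u$, and $u'\in\mathbb{Z}$ because $E_{-2A,\,A^2-4B}$ is an integral equation of $E$ and $E_{a,b}$ is minimal. Since $B$ is odd, $4v_2(u)=v_2(a^2-4b)$, so $u$ is even exactly when $a$ is; symmetrically, $u'$ is even exactly when $A$ is. From $uu'=2$, exactly one of $a$, $A$ is odd. Replacing $E$ by $E'$ if necessary, we assume that $a$ and $b$ are odd. Then $v_2(\Delta)=4$.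

\emph{The exponent at $2$ for $a,b$ odd.} The substitution $x\to x+1$, $y\to y+1$ gives
\[
y^2+2y=x^3+(a+3)x^2+(2a+b+3)x+(a+b),
\]
which is singular at $(0,0)$ modulo $2$. If $4\nmid a+b$, the type is II and the exponent is $4$. Let $4\mid a+b$. As $a_2=a+3$ is even, $b_8=4a_2a_6+4a_2-a_4^2\equiv-a_4^2\pmod8$, and $a_4\equiv a+3\pmod4$. If $a\equiv3\pmod4$ then $b_8\equiv4\pmod 8$: type III, exponent $3$. If $a\equiv1\pmod4$ then $8\mid b_8$ and $b_6=4(1+a+b)\equiv4\pmod8$: type IV, exponent $2$. So for odd $a,b$,
\begin{equation}\label{eq:exp2}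
E_{a,b}\text{ has exponent }2\text{ at }2\iff a\equiv1,\ b\equiv3\pmod4,
\end{equation}
and then $a^2-4b\equiv5\pmod8$. For our curve, minimality gives $b=\pm p^j$ and $a^2-4b=\pm p^l$, with $l\ge1$ because $\pm1\not\equiv5\pmod8$.

\emph{The case $p\nmid a$.} Since $p\mid a^2-4b$ we get $p\nmid b$, so $b=-1$ and $p^l=a^2+4\equiv5\pmod 8$. Odd squares are $1$ modulo $8$, so $l$ is odd and $p\equiv5\pmod8$. The cubic reduces to $x(x+\frac a2)^2$ modulo $p$, so the reduction is multiplicative and (a) holds. Conversely, a curve $E_{a,-1}$ as in (a) has discriminant $16p^l$, exponent $2$ at $2$ by \eqref{eq:exp2}, and multiplicative reduction at $p$ because $p\nmid a$; its conductor is $4p$.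

\emph{An auxiliary equation.} Suppose $a\equiv1$, $b\equiv3\pmod4$, $p\mid a$, $b=\pm p$ and $a^2-4b=\pm p$. We claim $(a,b)=(-3,3)$. With $a=pa'$ we get $pa'^2=\pm4\pm1$, which is positive, so $p\in\{3,5\}$ and $a=\pm p$. For $p=5$, the only integral solution of $25-4b=\pm5$ is $b=5\not\equiv3\pmod4$. For $p=3$, the only integral solution of $9-4b=\pm3$ is $b=3$, and $a=-3$. The curve $E_{-3,3}$ is $y^2=(x-1)^3+1$. It has $\Delta=-2^43^3$ and exponent $2$ at $2$; at $3$ it has $a_6=0$ and $b_8=-9$, so type III and exponent $3-2+1=2$. Hence $y^2=x^3+1$ has conductor $36$.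

\emph{The case $p\mid a$.} Then $j\ge1$ because $l\ge1$. If $j=1$, then $v_p(a^2-4b)=1$, the auxiliary equation applies, and (b) holds. Let $j\ge2$, so $l\geq2$. Put $p^*=\pm p\equiv1\pmod4$, $a=p^*a'$, $b=p^2b'$, so that $E$ is the twist of $E_{a',b'}$ by $p^*$. Again $a'\equiv1$, $b'\equiv3\pmod4$, so $a'^2-4b'=\pm p^{l-2}\equiv5\pmod8$ and $l-2\ge1$. If $p\nmid a'$, the argument of the case $p\nmid a$ shows that $E_{a',b'}$ is as in (a). Then $p^*=p$, and $E$ is a ramified twist at $p$ of a curve with multiplicative reduction, so $N=4p^2$ and (c) holds. If $p\mid a'$ then $p\mid b'$, and $p^2\nmid b'$, since $p^2\mid a$ and $p^4\mid b$ would contradict minimality. So $b'=\pm p$, $v_p(a'^2-4b')=1$, and $(a',b')=(-3,3)$. Then $(a,b)=(9,27)$ and $E$ is $y^2=(x+3)^3-27$. The map $(x,y)\mapsto\big((x^3+4)/x^2,\ y(x^3-8)/x^3\big)$ is an isogeny from $y^2=x^3+1$ to $y^2=x^3-27$, by the identity $(v+1)(v-8)^2=(v+4)^3-27v^2$. So $N=36$.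
\end{proof}

\section{The twisted family of conductor $4p^2$}\label{sec:twist}

The automorphisms give no further constraint in case (c), so we compute the modular degree by comparing $E$ with the curve of which it is a twist.

\begin{proposition}\label{prop:twist}
Let $E$ be optimal and as in Proposition~\ref{prop:list}\textup{(c)}. Then $4\mid m_E$.
\end{proposition}

Let $g$ be the newform of level $4p$ of the curve $E_{a,-1}$, let $E_g$ be the optimal curve in its class, with $E_g(\mathbb{C})=\mathbb{C}/\Lambda_g$ and modular degree $m_g$, and let $\chi=\big(\frac{\cdot}{p}\big)$. Then $f=\sum\chi(n)a_n(g)q^n$. Since $p\equiv1\pmod4$, the Gauss sum $\sum_u\chi(u)e^{2\pi inu/p}$ equals $\chi(n)\sqrt p$, so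
\begin{equation}\label{eq:gauss}
\sqrt p\,f(z)=\sum_{u\bmod p}\chi(u)\,g(z+u/p).
\end{equation}
By \eqref{eq:area} we must compare the norms of $f$ and $g$ and the lattices $\Lambda_f$ and $\Lambda_g$. Let $\lambda:\Gamma_0(4p)\to\Lambda_g$, $\lambda(\gamma)=2\pi i\int_\infty^{\gamma\infty}g$. The integral $\int_x^{\gamma x}g$ does not depend on the point or cusp $x$, so $\lambda$ is a surjective homomorphism that kills every element fixing a cusp. Let $\delta=\operatorname{diag}(p,1)$, so that
\[
\delta\begin{pmatrix}a&b\\c&d\end{pmatrix}\delta^{-1}=\begin{pmatrix}a&pb\\c/p&d\end{pmatrix}.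
\]

\begin{lemma}\label{lem:incl}
We have $\sqrt p\,\Lambda_f\subset\Lambda_g$, and for $\gamma\in\Gamma_0(4p^2)$
\[
2\pi i\sqrt p\int_\infty^{\gamma\infty}f\equiv\lambda(\gamma)+\lambda(\delta\gamma\delta^{-1})\pmod{2\Lambda_g}.
\]
\end{lemma}

\begin{proof}
If $\gamma\infty=\infty$ all terms vanish. Otherwise $\gamma\infty=r/(4p^2s)$ in lowest terms. The fraction $\gamma\infty+u/p=(r+4psu)/(4p^2s)$ is in lowest terms too, because every prime dividing the denominator divides $4ps$. So it equals $\gamma_u\infty$ for some $\gamma_u\in\Gamma_0(4p)$, with $\gamma_0=\gamma$, and \eqref{eq:gauss} gives $2\pi i\sqrt p\int_\infty^{\gamma\infty}f=\sum_u\chi(u)\lambda(\gamma_u)\in\Lambda_g$. Modulo $2\Lambda_g$ the signs disappear, and the sum is $\sum_u\lambda(\gamma_u)-\lambda(\gamma)$. By (F2), $\sum_ug(z+u/p)=p\sum_na_{pn}(g)q^{pn}=\pm p\,g(pz)$. Integrating from $\infty$ to $\gamma\infty$ gives $\sum_u\lambda(\gamma_u)=\pm2\pi i\int_\infty^{p\gamma\infty}g=\pm\lambda(\delta\gamma\delta^{-1})$.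
\end{proof}

Let $I=[\Lambda_g:\sqrt p\,\Lambda_f]$.

\begin{lemma}\label{lem:degree}
$m_E\,I=m_g\,(p^2-1)$.
\end{lemma}

\begin{proof}
Let $\langle F,H\rangle$ be the Petersson product on any common level divided by the covolume; it is invariant under slashing both forms by an element of $GL_2^+(\mathbb{Q})$. Put $n=\langle g,g\rangle$. Let $\gamma_x$ represent $\Gamma_0(4p)\backslash\Gamma_0(4)\cong\mathbb{P}^1(\mathbb{F}_p)$. The $p+1$ forms $g|\gamma_x$ have norm $n$, and their sum lies in $S_2(\Gamma_0(4))=0$. The group $\Gamma_0(4)$ permutes them through $SL_2(\mathbb{F}_p)$, hence $2$-transitively, so $\langle g|\gamma_x,g|\gamma_y\rangle$ is a constant $c_0$ for $x\ne y$. Pairing the sum with one of them gives $n+pc_0=0$.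

The translates in \eqref{eq:gauss} are among these forms, up to $\delta$. Write $w_p=\left(\begin{smallmatrix}pa&b\\4pc&pd\end{smallmatrix}\right)=\gamma\delta$ with $\gamma=\left(\begin{smallmatrix}a&b\\4c&pd\end{smallmatrix}\right)\in\Gamma_0(4)$. Then $t_{u/p}=\delta^{-1}t_u\delta=w_p^{-1}\gamma t_u\delta$, so $g(z+u/p)=\pm(g|\gamma t_u)|\delta$ with a sign independent of $u$. The cosets $\Gamma_0(4p)\gamma t_u$, $u\bmod p$, are distinct, because $\gamma t_k\gamma^{-1}$ has lower left entry $-16c^2k$ and $p\nmid c$ by \eqref{eq:ALdet}. With $\sum_{u\ne v}\chi(u)\chi(v)=0-(p-1)$ we get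
\[
\langle f,f\rangle=\frac1p\Big[(p-1)n+(p-1)\frac np\Big]=n\,\frac{p^2-1}{p^2}.
\]
As $[\Gamma_0(4p):\Gamma_0(4p^2)]=p$, the integrals in \eqref{eq:area} for $f$ and $g$ have ratio $(p^2-1)/p$. Also $p\operatorname{vol}(\Lambda_f)=I\operatorname{vol}(\Lambda_g)$. Dividing \eqref{eq:area} for $f$ by \eqref{eq:area} for $g$ gives the claim.
\end{proof}

Since $p\equiv5\pmod8$, we have $v_2(p^2-1)=3$, and it remains to bound $v_2(I)$. The index can be large in two ways: the isogeny $\sqrt p:\mathbb{C}/\Lambda_f\to\mathbb{C}/\Lambda_g$ may be divisible by $2$, or it may have a long cyclic kernel. The first is the harder one to exclude.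

\begin{lemma}\label{lem:notin2}
$\sqrt p\,\Lambda_f\not\subset2\Lambda_g$.
\end{lemma}

\begin{proof}
Suppose the contrary. Let $V=\Lambda_g/2\Lambda_g\cong\mathbb{F}_2^2$ and let $\bar\lambda$ be $\lambda$ modulo $2$. By Lemma~\ref{lem:incl}, $\bar\lambda(\gamma)=\bar\lambda(\delta\gamma\delta^{-1})$ for $\gamma\in\Gamma_0(4p^2)$. We read this as a compatibility between two homomorphisms on subgroups of $\Gamma=\Gamma_0(4)$, and descend to level $4$, where the group is generated by unipotent elements.

Let $B^+=\Gamma_0(4p)$ and $B^-=\delta B^+\delta^{-1}$; these are the elements of $\Gamma$ that are upper, respectively lower, triangular modulo $p$, and $B^+\cap B^-=\delta\Gamma_0(4p^2)\delta^{-1}$. Define $\xi^+=\bar\lambda$ on $B^+$ and $\xi^-(\beta)=\bar\lambda(\delta^{-1}\beta\delta)$ on $B^-$. The hypothesis says that they agree on $B^+\cap B^-$. Let $U=\Gamma\cap\Gamma(p)$, so $\Gamma/U=G:=SL_2(\mathbb{F}_p)$, and let $\xi=\xi^+|_U=\xi^-|_U$. As a restriction of homomorphisms to an abelian group, $\xi$ is invariant under conjugation by $B^+$ and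 by $B^-$. These groups generate $\Gamma$, because they contain $U$ and the two triangular subgroups generate $G$. So $\xi\in\operatorname{Hom}(U,V)^\Gamma$.

The inflation--restriction sequence $\operatorname{Hom}(\Gamma,V)\to\operatorname{Hom}(U,V)^\Gamma\to H^2(G,V)$ is exact. We claim $H^2(G,V)=0$. By universal coefficients it suffices that $H_1(G,\mathbb{Z})=0$, which holds as $G$ is perfect for $p\ge5$, and that $H_2(G,\mathbb{Z})$ has odd order. By transfer, the $2$-part of $H_2(G,\mathbb{Z})$ is a quotient of $H_2(P,\mathbb{Z})$ for a Sylow $2$-subgroup $P$. Here $|P|=8$, and $-1$ is the only involution in $G$, so $P$ is the quaternion group or cyclic. In both cases $P$ is a subgroup of the unit quaternions and acts freely on $S^3$; then $H_2(P,\mathbb{Z})$ is a quotient of $H_2(S^3/P,\mathbb{Z})\cong H^1(S^3/P,\mathbb{Z})=\operatorname{Hom}(P,\mathbb{Z})=0$. Hence $\xi$ extends to $\tilde\xi\in\operatorname{Hom}(\Gamma,V)$.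

If $u\in\Gamma$ is unipotent, then $u^p=1+p(u-1)\in U$ fixes a cusp, so $\tilde\xi(u)=p\,\tilde\xi(u)=\bar\lambda(u^p)=0$. The group $\Gamma_0(4)$ is generated by $-1$, $t_1$ and $\left(\begin{smallmatrix}1&0\\4&1\end{smallmatrix}\right)$, and
\[
t_1\begin{pmatrix}1&0\\-4&1\end{pmatrix}=-\begin{pmatrix}3&-1\\4&-1\end{pmatrix},
\]
where the last matrix has trace $2$ and is unipotent. So $-1$ is a product of unipotent elements, $\tilde\xi=0$ and $\xi=0$. Then $\xi^+$ factors through $B^+/U$, the upper triangular subgroup of $G$. Its commutator subgroup contains all upper unipotent matrices, since some $t\in\mathbb{F}_p^\times$ has $t^2\ne1$, so its abelianization is the cyclic group $\mathbb{F}_p^\times$. This contradicts the surjectivity of $\xi^+$ onto $\mathbb{F}_2^2$.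
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:twist}]
By Lemma~\ref{lem:notin2}, $\Lambda_g/(\sqrt p\,\Lambda_f+2\Lambda_g)$ has order at most $2$, so the $2$-part of $\Lambda_g/\sqrt p\,\Lambda_f$ is cyclic. Let $E_g^\chi$ be the twist of $E_g$ by $p$. It is $\mathbb{Q}$-isogenous to $E$. Both curves have non-integral $j$-invariant at $p$, hence no complex multiplication, so $\operatorname{Hom}_{\mathbb{C}}(E,E_g^\chi)=\operatorname{Hom}_{\overline{\mathbb{Q}}}(E,E_g^\chi)\cong\mathbb{Z}$. The Galois group acts on it through $\pm1$ and fixes a nonzero element, so it acts trivially. Therefore the isogeny $\sqrt p:\mathbb{C}/\Lambda_f\to\mathbb{C}/\Lambda_g\cong E_g^\chi(\mathbb{C})$ is defined over $\mathbb{Q}$, and its kernel, isomorphic to $\Lambda_g/\sqrt p\,\Lambda_f$, is Galois stable.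

If $4\mid I$, the kernel has a unique subgroup $C$ of order $4$, which is cyclic and Galois stable. Then $C/2C$ and $E[2]/2C$ are distinct rational subgroups of order $2$ of the curve $E/2C$, which has conductor exponent $2$ at $2$. This contradicts Lemma~\ref{lem:local}. So $v_2(I)\le1$, and Lemma~\ref{lem:degree} gives $v_2(m_E)\ge3-1=2$.
\end{proof}

\section{Congruences modulo $2$ at level $4p$}\label{sec:cong}

For the rest of the paper, $p\equiv5\pmod8$ is prime and $f$ is the newform of an elliptic curve $E$ of conductor $4p$ with $E(\mathbb{Q})[2]\neq0$. Fix $\overline{\mathbb{Q}}\subset\mathbb{C}$ and $\overline{\mathbb{Q}}\hookrightarrow\overline{\mathbb{Q}}_2$, and let $\mathfrak{P}$ be the maximal ideal of $\overline{\mathbb{Z}}_2$. An algebraic number is \emph{$2$-integral} if its image lies in $\overline{\mathbb{Z}}_2$.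

For a prime $\ell\nmid2p$ the order $\ell+1-a_\ell(f)$ of $E(\mathbb{F}_\ell)$ is even, so $a_\ell(f)$ is even. Call a newform $\varphi$ of weight $2$ and level dividing $4p$ \emph{$2$-Eisenstein} if $a_\ell(\varphi)\in\mathfrak{P}$ for all primes $\ell\nmid2p$; the name records that $a_\ell(\varphi)\equiv1+\ell$. So $f$ is $2$-Eisenstein.

\begin{proposition}\label{prop:unique}
There is no $2$-Eisenstein newform of level $p$ or $2p$, and $f$ is the only $2$-Eisenstein newform of level $4p$.
\end{proposition}

The proof occupies Sections~\ref{sec:eis} and~\ref{sec:quat}. Here we deduce that $r_E$ is odd. The form $g$ in the definition of $r_E$ need not be an eigenform; an idempotent handles this.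

\begin{lemma}\label{lem:idem}
Let $\mathcal{M}$ be a free $\mathbb{Z}_2$-module of finite rank with commuting endomorphisms $T_\ell$. There is an idempotent $e\in\operatorname{End}(\mathcal{M})$ with the following properties.
\begin{enumerate}
\item[(i)] On a joint generalized eigenspace of the $T_\ell$ in $\mathcal{M}\otimes\overline{\mathbb{Q}}_2$, it acts as $1$ if all eigenvalues lie in $\mathfrak{P}$, and as $0$ otherwise.
\item[(ii)] The rank of $e\mathcal{M}$ is the dimension of the common generalized null space of the $T_\ell$ on $\mathcal{M}/2\mathcal{M}$.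
\end{enumerate}
\end{lemma}

\begin{proof}
The $\mathbb{Z}_2$-algebra $H\subset\operatorname{End}(\mathcal{M})$ generated by the $T_\ell$ is commutative and finite over $\mathbb{Z}_2$, so it is a product of local rings whose maximal ideals contain $2$. The quotient of $H$ by $\mathfrak{m}=(2,\text{all }T_\ell)$ is $\mathbb{F}_2$ or $0$. Let $e$ be the idempotent of the factor $H_\mathfrak{m}$ in the first case and $e=0$ in the second. A generalized eigenspace defines a homomorphism $\psi:H\to\overline{\mathbb{Z}}_2$, and the idempotent $e$ acts on it as $\psi(e)\in\{0,1\}$. Now $\psi(e)=1$ exactly when the maximal ideal $\psi^{-1}(\mathfrak{P})$ equals $\mathfrak{m}$, that is, when all $\psi(T_\ell)\in\mathfrak{P}$. For (ii), every $T_\ell$ is nilpotent on $e\mathcal{M}/2e\mathcal{M}$, while on each other local factor some $T_\ell$ is a unit. So the null space is $e\mathcal{M}/2e\mathcal{M}$.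
\end{proof}

\begin{proposition}\label{prop:rodd}
The congruence number $r_E$ is odd.
\end{proposition}

\begin{proof}
Suppose $f\equiv g\pmod2$ with $g\in S_2(\Gamma_0(4p);\mathbb{Z})$ and $g\perp f$. Old forms occur with multiplicity, and we remove it with $S$. Let $h=\frac12(g-g|S)$, the part of $g$ with odd exponents. It has integer coefficients, and $h\equiv f\pmod2$ because $f$ has only odd exponents. The involution $S$ preserves the Petersson product, so it is self-adjoint, and $\langle h,f\rangle=\frac12(\langle g,f\rangle-\langle g,f|S\rangle)=\langle g,f\rangle=0$.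

Let $L\subset S_2(\Gamma_0(4p);\mathbb{Z})$ be the lattice of forms with $a_n=0$ for even $n$. The formula $a_n(T_\ell k)=a_{n\ell}(k)+\ell a_{n/\ell}(k)$ shows that $L$ is stable under $T_\ell$ for $\ell\nmid2p$. So by (F1), $L\otimes\mathbb{C}$ is the orthogonal sum of its intersections with the spaces $V_\varphi$, where $\varphi$ has level $p$, $2p$ or $4p$ since there are no cusp forms of level dividing $4$. Each intersection is a line. It contains the odd part of $\varphi$, which for the three levels is
\[
\varphi(z)-a_2\varphi(2z)+2\varphi(4z),\qquad\varphi(z)-a_2\varphi(2z),\qquad\varphi(z),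
\]
obtained by removing the Euler factor at $2$. And an element of the intersection in which $\varphi(z)$ has coefficient $0$ has only even exponents, so it vanishes. These lines are spanned by forms with algebraic coefficients, so they also decompose $L\otimes\overline{\mathbb{Q}}_2$.

Let $e$ be the idempotent of Lemma~\ref{lem:idem} for $L\otimes\mathbb{Z}_2$. By Proposition~\ref{prop:unique}, $ef=f$ and $e$ kills all other lines. As $h\perp f$, it lies in the sum of the other lines, so $eh=0$. With $k=(f-h)/2\in L$ we get $f=e(f-h)=2ek\in2(L\otimes\mathbb{Z}_2)$, which contradicts $a_1(f)=1$.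
\end{proof}

\begin{example}[$N=52$]\label{ex:52}
Take $p=13$ and $a=-3$. By (F5), $X_0(13)$, $X_0(26)$, $X_0(52)$ have $(\mu,\nu_2,\nu_3,\nu_\infty)=(14,2,2,2)$, $(42,2,0,4)$, $(84,0,0,6)$, hence genus $0$, $2$, $5$. So there are two newforms of level $26$, each occurring twice at level $52$, and $f$ is the only newform of level $52$. The lattice $L$ has rank $3$, and everything depends on whether a newform $\varphi$ of level $26$ can be $2$-Eisenstein. If it were, then $a_2(\varphi),a_{13}(\varphi)=\pm1$ are also determined modulo $\mathfrak{P}$, and $\varphi$ would be congruent, coefficient by coefficient, to the Eisenstein series $G$ of \eqref{eq:G} below. This series has constant term $0$ at $\infty$, but $G|w_{13}$ has constant term $\frac{13^2-1}{24\cdot13}=\frac7{13}$, a $2$-adic unit, while $\varphi|w_{13}$ has constant term $0$. So the congruence cannot hold, provided that congruences modulo $\mathfrak{P}$ survive $w_{13}$. The next section proves this.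
\end{example}

\section{Levels $p$ and $2p$: an Eisenstein series}\label{sec:eis}

Two points need work. For level $p$ the definition says nothing about $a_2(\varphi)$, which we must know to match $\varphi$ with an Eisenstein series. And we need $w_p$ to preserve $2$-integrality at the even level $2p$.

\begin{lemma}\label{lem:a2}
If $\varphi$ is a $2$-Eisenstein newform of level $p$, then $a_2(\varphi)\equiv1\pmod{\mathfrak{P}}$.
\end{lemma}

\begin{proof}
Let $J_p=J_0(p)$, let $\mathbb{T}_p$ be its full Hecke ring, and let $\mathfrak{n}$ be the kernel of $\mathbb{T}_p\to\overline{\mathbb{Z}}_2/\mathfrak{P}$, $T_n\mapsto a_n(\varphi)$. It is a maximal ideal containing $2$ and the $T_\ell$, $\ell\nmid2p$. The Tate module $\operatorname{Ta}_2J_p$ is a faithful $\mathbb{T}_p\otimes\mathbb{Z}_2$-module, so its $\mathfrak{n}$-component is nonzero, and by Nakayama's lemma so is that of $J_p[2](\overline{\mathbb{Q}})$. On the latter $\mathfrak{n}$ is nilpotent, so $J_p[\mathfrak{n}]\ne0$.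

The Eichler--Shimura relation $\operatorname{Frob}_\ell^2-T_\ell\operatorname{Frob}_\ell+\ell=0$ becomes $\operatorname{Frob}_\ell^2=1$ on $J_p[\mathfrak{n}]$ for $\ell\nmid2p$. By Chebotarev's theorem the Galois group acts through a group of exponent $2$. A $2$-group acting on a nonzero $\mathbb{F}_2$-vector space fixes a nonzero vector, so $J_p[\mathfrak{n}]$ has a Galois stable filtration with quotients of order $2$.

Since $J_p$ has good reduction at $2$, the group $J_p[2]$ extends to a finite flat group scheme over $\mathbb{Z}_2$. Let $\mathcal{V}$ be the schematic closure of $J_p[\mathfrak{n}]_{\mathbb{Q}_2}$ in it. The closures of the steps of the filtration filter $\mathcal{V}$ with finite flat quotients of order $2$. By the Tate--Oort classification such a group is given by a pair $(a,b)$ in $\mathbb{Z}_2$ with $ab=2$ up to a unit; one of $a,b$ is a unit, so the group is \'etale or multiplicative, and it is $\mathbb{Z}/2$ or $\mu_2$. Over $\mathbb{F}_2$, Frobenius and Verschiebung are $(F,V)=(1,0)$ on $\mathbb{Z}/2$ and $(0,1)$ on $\mu_2$. They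 commute with all homomorphisms, so $F+V-1$ maps each step of the filtration of $\mathcal{V}_{\mathbb{F}_2}$ into the previous one and is nilpotent. By Eichler--Shimura, $T_2=F+V$ on the special fiber of $J_p$ at $2$. So $T_2-1$ is nilpotent on $\mathcal{V}_{\mathbb{F}_2}\ne0$. On the other hand $\mathfrak{n}$ kills the generic fiber of the flat group $\mathcal{V}$, hence $\mathcal{V}$, so $\mathbb{T}_p$ acts through the field $\mathbb{T}_p/\mathfrak{n}$, whose nonzero elements act invertibly. Thus $T_2-1\in\mathfrak{n}$.
\end{proof}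

We use the $q$-expansion principle in the following form. \emph{Let $\mathcal{L}\subset\mathbb{C}$ be a $\mathbb{Z}[1/p,\zeta_p]$-submodule and $H\in M_\kappa(\Gamma(p))$. If the expansion of $H$ at $\infty$ has coefficients in $\mathcal{L}$, so does that of $H|\gamma$ for every $\gamma\in SL_2(\mathbb{Z})$.} To obtain it, view $H$ as a modular form of level $p$ over $\mathbb{C}$ in the sense of Katz, equal to $H$ on the component of the moduli scheme that corresponds to $\Gamma(p)\backslash\mathbb{H}$ and to $0$ on the other components. On each component there is a cusp where the $q$-expansion has coefficients in $\mathcal{L}$. By \cite[Cor.~1.6.2]{Katz} the form has coefficients in $\mathcal{L}$, and so do its expansions at all cusps, which include those of the $H|\gamma$.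

The principle inverts the level, so at level $2p$ it says nothing about the prime $2$. We lower the level to $p$ by a trace, after multiplying by a high power of a form that is a unit at $\infty$ and becomes divisible by $2^6$ under $w_2$; this makes the extra terms of the trace integral.

\begin{lemma}\label{lem:wp}
Let $K_0$ be a number field and $k$ even. Let $F\in M_k(\Gamma_0(2p))$ have $2$-integral coefficients in $K_0$. Assume that $2^cF|w_2$ and $2^cF|w_pw_2$ have $2$-integral coefficients in $K_0$ for some $c$. Then $F|w_p$ has $2$-integral coefficients.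
\end{lemma}

\begin{proof}
Let
\[
\Theta=\frac{\eta(z)^{16}}{\eta(2z)^8}\in1+q\mathbb{Z}[[q]],\qquad\Theta'=\frac{\eta(2z)^{16}}{\eta(z)^8}\in q\mathbb{Z}[[q]].
\]
With $w=\left(\begin{smallmatrix}0&-1\\2&0\end{smallmatrix}\right)$, the formula $\eta(-1/z)=\sqrt{z/i}\,\eta(z)$ gives $\Theta(-1/2z)=2^8z^4\Theta'(z)$, so $\Theta|_4w=2^6\Theta'$. Both functions are invariant under $t_1$, and $\Gamma_0(2)$ is generated by $-1$, $t_1$ and $wt_1w^{-1}$, so $\Theta,\Theta'\in M_4(\Gamma_0(2))$. A matrix $w_2$ of level $2p$ is also one of level $2$, and $w_p=\gamma\operatorname{diag}(p,1)$ with $\gamma\in\Gamma_0(2)$. Hence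
\[
\Theta|w_2=2^6\Theta',\qquad\Theta|w_p=p^2\Theta(pz),\qquad\Theta|w_pw_2=\Theta|w_2w_p=2^6p^2\Theta'(pz).
\]

Write $w_2=\left(\begin{smallmatrix}2a&b\\2pc&2d\end{smallmatrix}\right)$, with $c$ odd. The matrices $\frac12w_2\left(\begin{smallmatrix}1&j\\0&2\end{smallmatrix}\right)=\left(\begin{smallmatrix}a&aj+b\\pc&pcj+2d\end{smallmatrix}\right)$, $j=0,1$, lie in $\Gamma_0(p)$ and have bottom rows $(1,j)$ modulo $2$. With the identity they represent the three cosets $\Gamma_0(2p)\backslash\Gamma_0(p)$. So the trace of $H\in M_\kappa(\Gamma_0(2p))$ to level $p$ is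
\[
\operatorname{Tr}(H)=H+2^{-\kappa/2}\sum_{j=0,1}(H|w_2)\Big(\frac{z+j}2\Big)=H+2^{1-\kappa/2}(H|w_2)|U_2,
\]
where $U_2$ sends $\sum a_nq^n$ to $\sum a_{2n}q^n$. Put $F_n=\operatorname{Tr}(F\Theta^n)$, of weight $\kappa=k+4n$. As $w_p$ normalizes both $\Gamma_0(2p)$ and $\Gamma_0(p)$, we have $F_n|w_p=\operatorname{Tr}((F\Theta^n)|w_p)$. Since $1-\kappa/2+6n=1-k/2+4n$,
\begin{align*}
F_n&=F\Theta^n+2^{1-k/2+4n}\big[(F|w_2)\,\Theta'^{\,n}\big]\big|U_2,\\
F_n|w_p&=(F|w_p)\,(p^2\Theta(pz))^n+2^{1-k/2+4n}\big[(F|w_pw_2)\,(p^2\Theta'(pz))^n\big]\big|U_2 .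
\end{align*}
Take $n$ with $1-k/2+4n\ge c$. Then both second terms, and so $F_n$, have coefficients in the ring $\mathcal{L}$ of $2$-integral elements of $K_0(\zeta_p)$, which contains $\mathbb{Z}[1/p,\zeta_p]$. By the $q$-expansion principle $F_n|\gamma$ has coefficients in $\mathcal{L}$, and so does $F_n|w_p=p^{\kappa/2}(F_n|\gamma)(pz)$. Hence $(F|w_p)\,\Theta(pz)^n$ is $2$-integral, and $\Theta(pz)$ is a unit of $\mathbb{Z}[[q]]$.
\end{proof}

\begin{proof}[Proof that no newform of level $p$ or $2p$ is $2$-Eisenstein]
Suppose $\varphi$ is one. We first pass to an eigenform $\Psi$ of level $2p$. If $\varphi$ has level $2p$, put $\Psi=\varphi$ and $\rho=a_2(\varphi)=\pm1$. If $\varphi$ has level $p$, then $X^2-a_2(\varphi)X+2\equiv X(X-1)$ by Lemma~\ref{lem:a2}, so it has a root $\rho\equiv1$, the other root being $2/\rho$. Put $\Psi=\varphi(z)-(2/\rho)\varphi(2z)$, which changes the Euler factor at $2$ to $(1-\rho2^{-s})^{-1}$. In both cases $\Psi\in S_2(\Gamma_0(2p))$ has multiplicative coefficients with $a_{2^i}=\rho^i\equiv1$, $a_{p^i}=\pm1\equiv1$,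 and $a_\ell\equiv0$ for $\ell\nmid2p$.

Let $\sigma_{\mathrm{odd}}(n)$ be the sum of the odd divisors of $n$, let $\mathcal{E}=2E_2(2z)-E_2(z)=1+24\sum\sigma_{\mathrm{odd}}(n)q^n\in M_2(\Gamma_0(2))$, and put
\begin{equation}\label{eq:G}
G=\frac{\mathcal{E}(z)-\mathcal{E}(pz)}{24}=\sum_{n\ge1}\big(\sigma_{\mathrm{odd}}(n)-\sigma_{\mathrm{odd}}(n/p)\big)q^n\in M_2(\Gamma_0(2p)).
\end{equation}
The $n$th coefficient is $p^{v_p(n)}\sigma_{\mathrm{odd}}(n/p^{v_p(n)})$. It is multiplicative, equal to $1$ at $2^i$, to $p^i\equiv1$ at $p^i$, and to $\sigma(\ell^i)$ at $\ell^i$. For $\ell\nmid2p$ the coefficients of $\Psi$ and of $G$ both satisfy $a_{\ell^{i+1}}=a_\ell a_{\ell^i}-\ell a_{\ell^{i-1}}$, with $a_\ell\equiv0\equiv1+\ell$. So $\Psi\equiv G\pmod{\mathfrak{P}}$. Let $K_0$ be a number field containing $\rho$ and the coefficients of $\varphi$, and let $\varpi\in K_0$ be a uniformizer at the chosen place above $2$. Then $F=(\Psi-G)/\varpi$ has $2$-integral coefficients in $K_0$.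

We check the hypothesis of Lemma~\ref{lem:wp}, using (F3) at level $2p$. Since $M_2(\Gamma_0(2))=\mathbb{C}\mathcal{E}$, we have $\mathcal{E}|w_2=\pm\mathcal{E}$. From $w_p\in\Gamma_0(2)\operatorname{diag}(p,1)$ we get
\[
\mathcal{E}|w_p=p\,\mathcal{E}(pz),\qquad\mathcal{E}(pz)|w_p=p^{-1}\mathcal{E},\qquad\mathcal{E}(pz)|w_2=p^{-1}\mathcal{E}|w_2w_p=\pm\mathcal{E}(pz).
\]
If $\varphi$ has level $2p$, it is an eigenvector of $w_2$ and $w_p$ with eigenvalues $\pm1$. If $\varphi$ has level $p$, then $w_2\in\Gamma_0(p)\operatorname{diag}(2,1)$ and $w_p$ is also a matrix $w_p$ of level $p$, so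
\[
\varphi|w_2=2\varphi(2z),\quad\varphi(2z)|w_2=\tfrac12\varphi,\quad\varphi|w_p=\pm\varphi,\quad\varphi(2z)|w_p=\tfrac12\varphi|w_pw_2=\pm\varphi(2z).
\]
Thus $F|w_2$ and $F|w_pw_2$ are $K_0$-linear combinations of $\varphi(z)$, $\varphi(2z)$, $\mathcal{E}(z)$, $\mathcal{E}(pz)$, whose coefficients are algebraic integers in $K_0$.

By Lemma~\ref{lem:wp}, $F|w_p$ is $2$-integral. But $\Psi|w_p$ is a cusp form, and $G|w_p=\frac1{24}(p\,\mathcal{E}(pz)-p^{-1}\mathcal{E})$ has constant term $\frac{p^2-1}{24p}$. This is a $2$-adic unit, because $v_2(p^2-1)=3$ for $p\equiv5\pmod8$; for $p\equiv\pm1\pmod8$ it would lie in $\mathfrak{P}$ and give no contradiction. So the constant term of $F|w_p$ is a unit divided by $\varpi$, which is not $2$-integral.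
\end{proof}

\section{Level $4p$: a definite quaternion algebra}\label{sec:quat}

At level $4p$ a $2$-Eisenstein form exists, so we need a count rather than a contradiction. Newforms of level $4p$ transform at $2$ by the sign character of $GL_2(\mathbb{F}_2)\cong S_3$, as in Remark~\ref{rem:S3}, and modulo $2$ this character is trivial. This suggests comparing level $4p$ with level $p$. On a definite quaternion algebra, forms of weight $2$ are functions on a finite set, and the comparison becomes an equality of modules.

Let $D$ be the quaternion algebra over $\mathbb{Q}$ ramified exactly at $p$ and $\infty$, let $R$ be a maximal order, and put $\hat R=R\otimes\hat{\mathbb{Z}}$ and $\hat D=\hat R\otimes\mathbb{Q}$. Fix $R_\ell\cong M_2(\mathbb{Z}_\ell)$ for $\ell\ne p$, and let $\operatorname{sgn}:R_2^\times\to GL_2(\mathbb{F}_2)\cong S_3\to\{\pm1\}$. For a commutative ring $A$ let $\mathcal{M}_1(A)$ and $\mathcal{M}_{\mathrm{sgn}}(A)$ be the modules of functions $\Phi:D^\times\backslash\hat D^\times\to A$ such that, for all $u\in\hat R^\times$,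
\[
\Phi(xu)=\Phi(x),\qquad\text{respectively}\qquad\Phi(xu)=\operatorname{sgn}(u_2)\Phi(x).
\]
For $\ell\nmid2p$ write $R_\ell^\times\operatorname{diag}(\ell,1)R_\ell^\times=\bigsqcup_{j=0}^{\ell}y_jR_\ell^\times$ and put $(T_\ell\Phi)(x)=\sum_j\Phi(xy_j)$. These operators involve only the place $\ell$, preserve both modules, and commute.

\begin{lemma}\label{lem:free}
Let $x_1,\dots,x_h$ represent the finite set $D^\times\backslash\hat D^\times/\hat R^\times$. Then $\Phi\mapsto(\Phi(x_i))_i$ identifies both $\mathcal{M}_1(A)$ and $\mathcal{M}_{\mathrm{sgn}}(A)$ with $A^h$, and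
\[
\mathcal{M}_{\mathrm{sgn}}(\mathbb{Z}_2)\otimes\mathbb{F}_2\cong\mathcal{M}_1(\mathbb{Z}_2)\otimes\mathbb{F}_2
\]
compatibly with all $T_\ell$, $\ell\nmid 2p$.
\end{lemma}

\begin{proof}
For $\mathcal{M}_1$ the first claim is the definition. For $\mathcal{M}_{\mathrm{sgn}}$, given $c_i\in A$ we want to set $\Phi(\gamma x_iu)=\operatorname{sgn}(u_2)c_i$. If $\gamma x_iu=\gamma'x_iu'$, then $u'u^{-1}=x_i^{-1}\beta x_i$ with $\beta$ in $\Gamma_i=D^\times\cap x_i\hat R^\times x_i^{-1}$. So $\Phi$ is well defined if $\operatorname{sgn}$ is trivial on $x_i^{-1}\Gamma_ix_i$. The group $\Gamma_i$ is the unit group of a maximal order in a definite algebra, so it is finite. An element of finite order of $D^\times$ generates a field of degree at most $2$, so its order is $1,2,3,4$ or $6$. A quadratic field in which $p$ splits does not embed in $D$, and $p\equiv1\pmod4$ splits in $\mathbb{Q}(i)$, so order $4$ does not occur. Thus each element of $\Gamma_i$ is $\pm\beta_0$ with $\beta_0$ of odd order. The character $\operatorname{sgn}$ kills elements of odd order,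 and it kills $-1\equiv1\pmod2$.

Both constructions therefore commute with base change. Over $\mathbb{F}_2$ we have $\operatorname{sgn}=1$, so $\mathcal{M}_{\mathrm{sgn}}(\mathbb{F}_2)=\mathcal{M}_1(\mathbb{F}_2)$ with the same operators.
\end{proof}

The hypothesis $p\equiv1\pmod4$ is needed here: if $\operatorname{sgn}$ were nontrivial on $x_i^{-1}\Gamma_ix_i$, every $\Phi\in\mathcal{M}_{\mathrm{sgn}}(\mathbb{Z}_2)$ would satisfy $\Phi(x_i)=-\Phi(x_i)=0$, and the two ranks would differ.

\begin{proof}[End of the proof of Proposition~\ref{prop:unique}]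
For $\mathcal{M}=\mathcal{M}_1(\mathbb{Z}_2)$ or $\mathcal{M}_{\mathrm{sgn}}(\mathbb{Z}_2)$ let $n(\mathcal{M})$ be the number of systems of eigenvalues of the $T_\ell$, counted with multiplicity, that lie in $\mathfrak{P}$. The operators are given by integer matrices, so the systems can be read off over $\mathbb{C}$. By Lemma~\ref{lem:idem}, $n(\mathcal{M})$ is the rank of $e\mathcal{M}$ and depends only on $\mathcal{M}/2\mathcal{M}$. By Lemma~\ref{lem:free}, $n(\mathcal{M}_{\mathrm{sgn}})=n(\mathcal{M}_1)$.

By the Jacquet--Langlands correspondence (Eichler), $\mathcal{M}_1(\mathbb{C})$ is the sum of the constant functions, on which $T_\ell=\ell+1$, and of one line with eigenvalues $a_\ell(\varphi)$ for each newform $\varphi$ of weight $2$ and level $p$. The constants count, as $\ell+1$ is even, and the other lines do not by Section~\ref{sec:eis}. So $n(\mathcal{M}_1)=1$.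

Let $\varphi$ be a newform of level $4p$, with automorphic representation $\Pi=\otimes\Pi_v$ of trivial central character. As $p\,\|\,4p$, the component $\Pi_p$ is an unramified twist of the Steinberg representation. So $\Pi$ transfers to an automorphic representation $\Pi'$ of $D^\times$ with $\Pi'_v\cong\Pi_v$ for $v\ne p,\infty$, with $\Pi'_\infty$ trivial, and with $\Pi'_p$ an unramified character composed with the reduced norm, which is trivial on $R_p^\times$. For $\ell\nmid2p$ the space $\Pi'_\ell$ has a line of $R_\ell^\times$-fixed vectors, with $T_\ell$-eigenvalue $a_\ell(\varphi)$. At $2$, let $K_0(4)\subset GL_2(\mathbb{Z}_2)$ be the group of matrices with lower left entry divisible by $4$; the conductor of $\Pi_2$ is $4$, so $\dim\Pi_2^{K_0(4)}=1$. Conjugation by $\operatorname{diag}(2,1)$ sends $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ to $\left(\begin{smallmatrix}a&2b\\c/2&d\end{smallmatrix}\right)$, and so carries $K_0(4)$ onto the kernel $K(2)$ of $GL_2(\mathbb{Z}_2)\to GL_2(\mathbb{F}_2)$. Hence $\Pi_2^{K(2)}$ is a line,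 and $GL_2(\mathbb{F}_2)\cong S_3$ acts on it by $1$ or $\operatorname{sgn}$. It does not act by $1$, since $\Pi_2$ is ramified and has no $GL_2(\mathbb{Z}_2)$-fixed vector. So $\Pi'$ contributes to $\mathcal{M}_{\mathrm{sgn}}(\mathbb{C})$ a line with eigenvalues $a_\ell(\varphi)$. Distinct newforms have distinct systems of eigenvalues, so the number of $2$-Eisenstein newforms of level $4p$ is at most $n(\mathcal{M}_{\mathrm{sgn}})=1$. The form $f$ is one.
\end{proof}

For $p=13$ we have $h=1+\dim S_2(\Gamma_0(13))=1$, so $\mathcal{M}_{\mathrm{sgn}}$ has rank one; it is the line of the unique newform of level $52$ in Example~\ref{ex:52}, and it reduces modulo $2$ to the constants.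

\section{Proof of Theorems~\ref{thm:A} and~\ref{thm:B}}

Let $4\mid N$. The implication (2)$\Rightarrow$(1) follows from Proposition~\ref{prop:denominators}.

Assume (1). If $8\mid N$, then $N\in\{24,32\}$ by Proposition~\ref{prop:eight}. If $4\,\|\,N$, then $N=4p^n$ and $E(\mathbb{Q})[2]\ne0$ by Lemma~\ref{lem:oneprime}, so Proposition~\ref{prop:list} applies. Case (c) is excluded by Proposition~\ref{prop:twist}, and cases (a) and (b) give (3).

Assume (3). If $N\in\{24,32,36\}$, then $\dim S_2(\Gamma_0(N))=1$ by (F5). Only $g=0$ is orthogonal to $f$, and $a_1(f)=1$, so $r_E=1$. If $N=4p$ and $E(\mathbb{Q})[2]\neq0$, the conductor shows that we are in case (a) of Proposition~\ref{prop:list}. So $p\equiv5\pmod8$, and $r_E$ is odd by Proposition~\ref{prop:rodd}. Case (a) and the converse in Proposition~\ref{prop:list} are the last two assertions of Theorem~\ref{thm:B}.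

Theorem~\ref{thm:A} is Theorem~\ref{thm:ARS} for $4\nmid N$ and the equivalence (1)$\Leftrightarrow$(2) of Theorem~\ref{thm:B} for $4\mid N$. \qed

\begin{thebibliography}{9}

\bibitem{BLR}
Bosch, L\"utkebohmert and Raynaud, \emph{N\'eron models}.

\bibitem{Katz}
Katz, \emph{$p$-adic properties of modular schemes and modular forms}.

\bibitem{Yaz}
Soroosh Yazdani, \emph{Modular Abelian Varieties of Odd Modular Degree}, arXiv:0910.0571 (2009).

\end{thebibliography}
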